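
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{The universal $\mathbb D$-invariant of a knot is determined by\\ its universal $U_h(\mathfrak{sl}_2)$-invariant}


\begin{abstract}
Let $\mathbb D$ be the ribbon Hopf algebra of Bar-Natan and van der Veen over $\mathbb Q[\epsilon][[h]]$. It specializes to $U_h(\mathfrak{sl}_2)$ when $\epsilon=1$ and the central element $b-\epsilon a$ is set to zero. We prove that for $0$-framed knots the universal invariants $Z_{\mathbb D}$ and $Z_{U_h(\mathfrak{sl}_2)}$ determine each other, as conjectured in \cite{Becerra}, and we give a formula for the first in terms of the second, valid for every framing. A scaling symmetry reduces the question to $\epsilon=1$. There the central element enters the R-matrix only through a framing factor and through a conjugation along the strand that is controlled by the winding numbers of the knot diagram.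
\end{abstract}

\section{The question and the answer}

\subsection*{The algebra and its knot invariant}

Let $\mathbb D$ be the ribbon Hopf algebra of Bar-Natan and van der Veen. Its ground ring is $\mathbb Q[\epsilon][[h]]$, its topological generators are $y,b,a,x$, and with
\[
q=e^{h\epsilon},\qquad A=e^{-h\epsilon a},\qquad B=e^{-hb}
\]
its relations are
\begin{equation}\label{eq:relations}
\begin{gathered}
{}[a,x]=x,\qquad [a,y]=-y,\qquad [b,x]=\epsilon x,\qquad [b,y]=-\epsilon y,\qquad [a,b]=0,\\
xy-qyx=\frac{1-AB}{h}.
\end{gathered}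
\end{equation}
It is the Drinfeld double of the deformed Borel algebra generated by $y,b$, paired with its dual, generated by $a,x$. The element $b-\epsilon a$ is central. Setting $\epsilon=1$ and then dividing by this central element gives $U=U_h(\mathfrak{sl}_2)$.

Any ribbon Hopf algebra $\mathcal A$ gives a \emph{universal invariant} $Z_{\mathcal A}(K)$ of a framed knot $K$. Present $K$ as a long knot diagram, put the legs of $R^{\pm1}$ on the two strands of each crossing and a power of the balancing element on each full rotation, and multiply everything in the order met along the strand. The result lies in (a completion of) $\mathcal A$. The map $\mathbb D\to U$ carries $Z_{\mathbb D}(K)$ to $Z_U(K)$, so $Z_{\mathbb D}$ determines $Z_U$. Does it contain more?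

The data carried by $Z_U$ can be described in other ways. For a $0$-framed knot $K$ and $n\ge 2$, let $J_K^n(q)\in\mathbb Z[q,q^{-1}]$, $q=e^h$, be the colored Jones polynomial: the Reshetikhin--Turaev invariant of $K$ colored by the $n$-dimensional irreducible representation of $U$, divided by the same invariant of the $0$-framed unknot. Let $\Delta_K$ be the Alexander polynomial, normalized by $\Delta_K(T)=\Delta_K(T^{-1})$ and $\Delta_K(1)=1$. By a theorem of Rozansky there are symmetric Laurent polynomials $P_K^i\in\mathbb Z[T,T^{-1}]$ with $P^0_K=1$ and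
\[
J_K^n(q)=\sum_{i\ge 0}\frac{P_K^i(q^n)}{\Delta_K^{2i+1}(q^n)}\,(q-1)^i\quad\text{in }\mathbb Q[[q-1]]\qquad (n\ge 2).
\]
Here both sides are expanded in powers of $q-1$, which is possible because $\Delta_K(1)=1$. A theorem of Habiro and Rozansky says that for $0$-framed knots the following determine one another:
\begin{enumerate}
\item[(1)] the universal invariant $Z_U(K)$;
\item[(2)] the colored Jones polynomials $\{J_K^n\}_{n\ge2}$;
\item[(3)] the Rozansky polynomials $\{P_K^n\}_{n\ge1}$ together with $\Delta_K$.
\end{enumerate}
Becerra \cite{Becerra} conjectured that for $0$-framed knots $Z_{\mathbb D}(K)$ is equivalent to any of these. That is what we prove.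

\begin{theorem}\label{thm:main}
For all $0$-framed knots $K,K'$ we have $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$ if and only if $Z_U(K)=Z_U(K')$. Consequently, for $0$-framed knots, $Z_{\mathbb D}(K)$ is equivalent to each of \textup{(1)}, \textup{(2)}, \textup{(3)}.
\end{theorem}

The equivalence is explicit. Write $H\in U$ for the common image of $a$ and $b$. The monomials $y^iH^jx^l$ form a topological basis of $U$ (Lemma \ref{lem:subalgebra}). Let $\mathbb D_{\mathrm{loc}}\cong\mathbb Q[\epsilon^{\pm1}][y,b,a,x][[h]]$ be the $h$-completion of $\mathbb D[\epsilon^{-1}]$, and let $\eta\in\{\pm1\}$ be the sign for which a positive crossing carries $R^{\eta}$, where $R$ is the canonical element \eqref{eq:R}.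

\begin{theorem}\label{thm:reconstruction}
Let $K$ have framing $f$, and put $t=b-\epsilon a$. Then $Z_U(K)$ has the form $\sum z_{k,i,j}\,h^k\,y^iH^jx^i$ with $z_{k,i,j}\in\mathbb Q$, and in $\mathbb D_{\mathrm{loc}}$
\begin{equation}\label{eq:reconstruction}
Z_{\mathbb D}(K)=e^{-\eta\frac{hf}{4\epsilon}t^2}\sum_{k,i,j}z_{k,i,j}\,\epsilon^{\,k-i-j}\,h^k\;y^i\Big(\frac{b+\epsilon a}{2}\Big)^{j}x^i .
\end{equation}
If $f=0$, then $z_{k,i,j}=0$ unless $i+j\le k$, so the sum lies in $\mathbb D$. Moreover, for knots with arbitrary framings, $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$ if and only if $Z_U(K)=Z_U(K')$.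
\end{theorem}

\subsection*{What has to be shown}

Two things are lost on the way from $\mathbb D$ to $U$: the parameter $\epsilon$ and the central element $t=b-\epsilon a$.

The parameter is the easier one. The relations \eqref{eq:relations} are homogeneous for a grading in which $\epsilon$ and $h$ have opposite degrees, and every ingredient of $Z_{\mathbb D}$ has degree $0$. Hence each power of $\epsilon$ can be restored from the value at $\epsilon=1$ (Section \ref{sec:scaling}).

The central element is the real question. At $\epsilon=1$ put $t=b-a$ and $H=\frac{a+b}2$. In these coordinates the relations do not mention $t$ at all, so \emph{as an algebra} $\mathbb D_1=\mathbb D|_{\epsilon=1}$ is just $U$ with a polynomial variable $t$ adjoined ($h$-adically completed), and one may hope that $t$ plays no role. The balancing element indeed does not involve $t$ (Lemma \ref{lem:kappa}). But the R-matrix does. It contains $e^{h\,b\otimes a}$, and, treating the central element $t$ as a scalar,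
\begin{equation}\label{eq:ba}
b\otimes a=H\otimes H+\tfrac t2\,(1\otimes H-H\otimes 1)-\tfrac{t^2}{4}.
\end{equation}
The last term contributes $\mp ht^2/4$ in the exponent at each crossing, so in total it measures the writhe. This is where $0$-framing enters. The middle term is antisymmetric in the two legs. Modulo $h^2$ it disappears once the two legs are multiplied in one algebra, since $H-H=0$. At higher order it no longer disappears for this reason, because $H$ does not commute with the legs $y$ and $x$ of other crossings that lie between the two legs of the given one. The main point is that the middle term can be moved to the outside of the R-matrix, on both sides, and that the resulting exponentials of multiples of $tH$ along the strand form a pure gauge. That is, with $G$ such an exponential, each leg is dressed to $G^{-\nu_{in}}(\cdots)G^{\nu_{out}}$ for a function $\nu$ on the edges of the diagram, namely the winding number. The outer powers of $G$ then cancel along the strand.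

\section{Structure of $\mathbb D$ and conventions}\label{sec:conventions}

As a module $\mathbb D\cong\mathbb Q[\epsilon][y,b,a,x][[h]]$: every element is uniquely a sum of terms $c\,\epsilon^ph^k\,y^ib^ja^lx^r$ with $c\in\mathbb Q$, finitely many for each $k$. Tensor products are $h$-adically completed, and all maps below are $h$-adically continuous. The relations give, for polynomials and $h$-adic series $f$,
\begin{equation}\label{eq:commute}
f(a)y=yf(a-1),\quad xf(a)=f(a-1)x,\quad f(b)y=yf(b-\epsilon),\quad xf(b)=f(b-\epsilon)x;
\end{equation}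
in particular
\begin{equation}\label{eq:AB}
Ay=qyA,\qquad By=qyB,\qquad xA=qAx,\qquad xB=qBx.
\end{equation}

\paragraph{Hopf structure and R-matrix.} The elements $a,b$ are primitive, and
\[
\Delta y=y\otimes B+1\otimes y,\qquad \Delta x=x\otimes A+1\otimes x,
\]
so that $S(a)=-a$, $S(b)=-b$, $S(x)=-xA^{-1}$, $S(y)=-yB^{-1}$. With $[m]_q=1+q+\dots+q^{m-1}$ and $c_m=h^m/[m]_q!$ the canonical element of the double is
\begin{equation}\label{eq:R}
R=\sum_{m,n\ge0}\frac{h^{m+n}}{[m]_q!\,n!}\,y^mb^n\otimes a^nx^m=\sum_{m\ge0} c_m\,(y^m\otimes1)\,e^{h\,b\otimes a}\,(1\otimes x^m).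
\end{equation}
The R-matrix axioms for this pair $(\Delta,R)$ are verified in Section \ref{sec:axioms}.

\paragraph{Ribbon and balancing elements.} Write $R=\sum R'\otimes R''$ and $u=\sum S(R'')R'$. In any quasitriangular Hopf algebra $u$ is invertible, $S^2(z)=uzu^{-1}$, and $uS(u)$ is central; hence $u$ commutes with $S(u)$. The ribbon element $v$ is central with $v^2=uS(u)$ and counit $1$. The balancing element is $\kappa=uv^{-1}$. We shall never need $v$ itself, only
\begin{equation}\label{eq:kappa}
\kappa^2=u^2v^{-2}=u\,S(u)^{-1},\qquad \kappa\equiv1\bmod h.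
\end{equation}
For the congruence, $R\equiv1$ gives $u\equiv 1$ and $v^2\equiv1$ modulo $h$. The ring $\mathbb D/h$ is the enveloping algebra of a Lie algebra that is free as a $\mathbb Q[\epsilon]$-module, hence a domain, so $v\equiv\pm1$, and the counit selects $+1$. From \eqref{eq:kappa}, $\kappa$ is recovered from $\kappa^2$ by the binomial series
\begin{equation}\label{eq:binomial}
\kappa=\big(1+(\kappa^2-1)\big)^{1/2}=\sum_{n\ge 0}\tbinom{1/2}{n}(\kappa^2-1)^n :
\end{equation}
substitute $m=\kappa-1\in h\mathbb D$ in the identity $1+m=((1+m)^2)^{1/2}$ of $\mathbb Q[[m]]$.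

\paragraph{The invariant.} We compute $Z$ from a long knot diagram, its ends and both strands at each crossing pointing upward, so that each edge makes a whole number of full rotations. To cover the possible conventions at once, fix signs $\eta,\theta\in\{\pm1\}$:
\begin{itemize}
\item a crossing of sign $s$ carries $R^{\eta s}$;
\item the first leg is on the over-strand if $\theta=1$ and on the under-strand if $\theta=-1$;
\item each full rotation carries $\kappa$ or $\kappa^{-1}$, by a fixed rule that we never need;
\item the decorations are multiplied along the strand, either always from left to right or always from right to left.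
\end{itemize}
The framing of $K$ is the writhe $w$ of the diagram.

\begin{remark}
Other standard choices of structure stay within this scheme. Recall $(S\otimes S)R=R$, $R^{-1}=(S\otimes 1)R$, $u^{-1}=\sum R''S^2(R')$ and $S^2(u)=u$.

The structure $(\Delta^{op},S^{-1},R_{21})$ replaces $u$ by $\sum S^{-1}(R')R''=\sum R'S(R'')=S(u)$. So it keeps $v$ and replaces $\kappa$ by $S(u)v^{-1}=u^{-1}v=\kappa^{-1}$, while $\theta$ changes sign.

Replacing $R$ by $R_{21}^{-1}=\sum R''\otimes S(R')$ replaces $u$ by $\sum S^2(R')R''=S(u^{-1})=S(u)^{-1}$ and $v$ by $v^{-1}$. It keeps $\kappa$, since $S(u)^{-1}v=uv^{-1}$, and changes both signs $\eta,\theta$.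

The opposite product, with $R_{21}$ and $S^{-1}$, replaces $u$ by $\sum R''S^{-1}(R')=\sum S(R'')R'=u$. It keeps $v$ because $S^{-1}(u)=S(u)$, so it keeps $\kappa$; it changes $\theta$ and the order of multiplication.
\end{remark}

\section{Scaling: only $\epsilon=1$ matters}\label{sec:scaling}

For $\lambda\in\mathbb Q^\times$ let $\sigma_\lambda$ be the continuous ring automorphism of $\mathbb D$ with
\[
\epsilon\mapsto\lambda\epsilon,\quad h\mapsto\lambda^{-1}h,\quad b\mapsto\lambda b,\quad y\mapsto\lambda y,\quad a\mapsto a,\quad x\mapsto x.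
\]
It exists: it fixes $q,A,B$, and it multiplies both sides of $[a,x]=x$ by $1$; of $[a,y]=-y$, of $[b,x]=\epsilon x$ and of $xy-qyx=\frac{1-AB}h$ by $\lambda$; of $[b,y]=-\epsilon y$ by $\lambda^2$; and it respects $[a,b]=0$. Its inverse is $\sigma_{\lambda^{-1}}$. It multiplies the term $\epsilon^ph^k\,y^ib^ja^lx^r$ by $\lambda^d$, where
\[
d=p-k+i+j
\]
is called the \emph{degree} of the term. Taking $\lambda=2$ shows that an element is fixed by all $\sigma_\lambda$ exactly when all its terms have degree $0$.

\begin{lemma}\label{lem:degree}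
All terms of $Z_{\mathbb D}(K)$ have degree $0$. An element of $\mathbb D$ of degree $0$ is determined by its image in $\mathbb D_1=\mathbb D|_{\epsilon=1}$.
\end{lemma}

\begin{proof}
Each term $\frac{h^{m+n}}{[m]_q!\,n!}y^mb^n\otimes a^nx^m$ of $R$ is fixed by $\sigma_\lambda\otimes\sigma_\lambda$. The map $\sigma_\lambda S\sigma_\lambda^{-1}$ is a continuous $\mathbb Q[\epsilon][[h]]$-linear antiautomorphism that agrees with $S$ on the generators, because $\sigma_\lambda$ scales each generator and fixes $A$ and $B$. Hence $\sigma_\lambda$ commutes with $S$. So $u$ and $\kappa^2=uS(u)^{-1}$ are fixed, and by \eqref{eq:binomial} so is $\kappa$. All decorations being fixed, $Z_{\mathbb D}(K)$ is fixed.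

In an element of degree $0$ the coefficient of $h^ky^ib^ja^lx^r$ is a rational multiple of $\epsilon^{k-i-j}$ (and is $0$ if $k<i+j$). The multiple can be read off after setting $\epsilon=1$.
\end{proof}

\section{At $\epsilon=1$: a copy of $U$ inside $\mathbb D_1$}

From here to the end of Section \ref{sec:proof}, $\epsilon=1$. Put
\[
t=b-a,\qquad H=\frac{a+b}2,\qquad\text{so}\qquad a=H-\tfrac t2,\quad b=H+\tfrac t2,\quad ab=H^2-\tfrac{t^2}4,\quad AB=e^{-2hH}.
\]
The element $t$ is central, and the remaining relations are
\begin{equation}\label{eq:Urel}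
[H,x]=x,\qquad [H,y]=-y,\qquad xy-qyx=W(H),\quad W(H)=\frac{1-e^{-2hH}}h .
\end{equation}
Since $\mathbb Q[a,b]=\mathbb Q[H,t]$, the monomials $y^iH^jt^kx^l$ form a topological basis of $\mathbb D_1$. To say that an element does not involve $t$ we need a subalgebra complementary to $t\mathbb D_1$. Let $U'$ be the closed $\mathbb Q[[h]]$-span of the monomials $y^iH^jx^l$. The choice of the symmetric combination $H$ matters: in terms of $a$ and $t$ the last relation reads $xy-qyx=(1-e^{-h(2a+t)})/h$, so the span of the $y^ia^jx^l$ is not a subalgebra.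

\begin{lemma}\label{lem:subalgebra}
$U'$ is a closed subalgebra of $\mathbb D_1$. The projection $\pi\colon\mathbb D_1\to\mathbb D_1/(t)=U$ restricts to an isomorphism $U'\to U$.
\end{lemma}

\begin{proof}
It suffices that $U'$ is stable under left multiplication by $y$, $H$ and $x$; then $U'U'\subset U'$ by linearity and continuity. For $y$ this is obvious, and for $H$ it follows from $Hy^i=y^i(H-i)$. For $x$, moving $x$ to the right through $y^i$ gives
\[
xy^i=q^iy^ix+\sum_{n=0}^{i-1}q^n\,y^n\,W(H)\,y^{i-1-n},
\]
and $W(H)y^m=y^mW(H-m)$, $xH^j=(H-1)^jx$, so $xy^iH^jx^l\in U'$. As $t$ is central, the ideal $(t)=t\mathbb D_1$ is the closed span of the $y^iH^jt^kx^l$ with $k\ge1$, a complement of $U'$.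
\end{proof}

Let $U'_0=\{z\in U':[H,z]=0\}$. Since $[H,y^iH^jx^l]=(l-i)\,y^iH^jx^l$, this is the closed span of the $y^iH^jx^i$. It is a closed subalgebra.

\begin{lemma}\label{lem:kappa}
$\kappa\in U'_0$, and $\kappa=1-hH+O(h^2)$.
\end{lemma}

\begin{proof}
The idea is that $t$ enters $u$ only through the scalar factor $e^{ht^2/4}$, which is invariant under $S$ and cancels in $\kappa^2=uS(u)^{-1}$. By \eqref{eq:R} and $(-a)^ny^m=y^m(m-a)^n$,
\begin{align*}
u&=\sum_{m,n}c_m\frac{h^n}{n!}\,S(x)^m(-a)^n\,y^mb^n
=\sum_m c_m(-1)^m(xA^{-1})^m\,y^m\,e^{-h(a-m)b}\\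
&=\sum_m c_m(-1)^m(xA^{-1})^m\,y^m\,B^{-m}\,e^{-hab}.
\end{align*}
By \eqref{eq:AB}, $A$ commutes with $x$ and $y$ up to powers of $q$, and $A^{-m}B^{-m}=e^{2mhH}$. So for suitable integers $r_m$
\[
u=e^{ht^2/4}\,u_0,\qquad u_0=\sum_m(-1)^mc_m\,q^{r_m}\,x^my^m\,e^{2mhH}\,e^{-hH^2}\in U'_0 .
\]
Next, for some integer $r$,
\[
S(y^iH^jx^i)=(xA^{-1})^i(-H)^j(yB^{-1})^i=q^r\,x^i(-H)^jy^i\,(AB)^{-i}\in U'_0 ,
\]
so $S(U'_0)\subset U'_0$. Since $S(t)=-t$, we have $S(u)=e^{ht^2/4}S(u_0)$, and by \eqref{eq:kappa}
\[
\kappa^2=u_0\,S(u_0)^{-1}\in U'_0 ,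
\]
the inverse being a geometric series because $S(u_0)\equiv1$ modulo $h$. By \eqref{eq:binomial}, $\kappa\in U'_0$.

Finally, $u_0=1-h(xy+H^2)+O(h^2)$ and, since $S(xy)=S(y)S(x)\equiv yx$ modulo $h$, also $S(u_0)=1-h(yx+H^2)+O(h^2)$. As $xy-yx\equiv 2H$ modulo $h$, we get $\kappa^2=1-2hH+O(h^2)$, and \eqref{eq:binomial} gives $\kappa=1-hH+O(h^2)$.
\end{proof}

\section{Moving $t$ to the outside of the R-matrix}

All decorations of a long knot are multiplied in the single algebra $\mathbb D_1$, in which $t$ is central. So the multiplication map factors through the completed tensor powers of $\mathbb D_1$ over $\mathbb Q[t][[h]]$, in which a factor $t$ may be moved from one leg to another; we regard all decorations as elements there. This uses that $K$ has only one strand. It is also what made it legitimate to write a single $t$ in \eqref{eq:ba}. Put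
\[
F=\exp\!\Big(\frac{ht}4\,(1\otimes H-H\otimes1)\Big),\qquad R_0=\sum_mc_m\,(y^m\otimes1)\,e^{hH\otimes H}\,(1\otimes x^m).
\]
Thus $R_0$ is $R$ with both $a$ and $b$ replaced by $H$, and $F^2$ is the exponential of the middle term of \eqref{eq:ba} (times $h$). The exponent is split in half so that one copy can be moved out on each side.

\begin{lemma}\label{lem:split}
Over $\mathbb Q[t][[h]]$ we have $R=e^{-ht^2/4}\,F\,R_0\,F$, hence $R^{-1}=e^{ht^2/4}\,F^{-1}R_0^{-1}F^{-1}$. The elements $R_0^{\pm1}$ have legs in $U'$ and commute with $H\otimes1+1\otimes H$.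
\end{lemma}

\begin{proof}
By \eqref{eq:ba}, $e^{h\,b\otimes a}=e^{-ht^2/4}\,F\,e^{hH\otimes H}\,F$. For $\alpha$ in $h\mathbb Q[t][[h]]$ we have $e^{\alpha H}ye^{-\alpha H}=e^{-\alpha}y$ and $e^{\alpha H}xe^{-\alpha H}=e^{\alpha}x$. Hence
\[
(y^m\otimes1)F=e^{-mht/4}\,F(y^m\otimes1),\qquad F(1\otimes x^m)=e^{mht/4}\,(1\otimes x^m)F .
\]
In the $m$-th summand of $R$ the two scalars cancel, because $y$ and $x$ occur with the same exponent. This gives the formula. Since $R_0\equiv1$ modulo $h$ has legs in $U'$, so has its inverse. Finally $e^{hH\otimes H}$ commutes with $H\otimes1+1\otimes H$, and $[H\otimes1+1\otimes H,\,y^m\otimes1]=-m\,y^m\otimes 1$, $[H\otimes1+1\otimes H,\,1\otimes x^m]=m\,1\otimes x^m$, so every summand of $R_0$ commutes with it. Hence so do $R_0$ and $R_0^{-1}$.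
\end{proof}

\section{A double curl worked by hand}\label{sec:example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[thick,->] (0,-2) -- (0,-1.5);
\draw[thick] (0,-1.5) -- (0,0.6) arc (180:0:0.35) -- (0.7,0.35) arc (0:-90:0.35) -- (0.12,0);
\draw[thick] (-0.12,0) -- (-0.4,0) arc (270:180:0.4) -- (-0.8,0.9) arc (180:0:1.1) -- (1.4,-0.6) arc (0:-90:0.4) -- (0.12,-1);
\draw[thick,->] (-0.12,-1) -- (-1.2,-1) arc (270:180:0.4) -- (-1.6,2.4);
\draw[dashed] (-1.6,2.4) .. controls (-1.6,3.3) and (2.2,3.3) .. (2.2,1.5) -- (2.2,-1.2) .. controls (2.2,-2.6) and (0,-2.6) .. (0,-2);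
\node at (0.2,-1.25) {\footnotesize $1$};
\node at (0.2,-0.25) {\footnotesize $2$};
\node at (-2.2,0.5) {$0$};
\node at (-1.2,0.7) {$-1$};
\node at (1.8,0.3) {$-1$};
\node at (1.03,-0.3) {$-2$};
\node at (0.35,0.5) {\footnotesize $-3$};
\end{tikzpicture}
\caption{A long unknot with two positive crossings, labeled $1$ and $2$. It starts at the bottom, passes over at $1$, over at $2$, turns once clockwise, passes under at $2$, turns once more, passes under at $1$, and leaves at the top. The dashed arc closes it. The other numbers are the winding numbers of the closed curve around the regions: the region to the left of the curve has value one more than the region to its right. The two labels $-1$ belong to the same region. The five edges of the strand have, as averages of their two sides, the values $-\frac12,-\frac32,-\frac52,-\frac32,-\frac12$.}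
\label{fig:curl}
\end{figure}

The diagram of Figure \ref{fig:curl} already shows the whole mechanism. Take $\eta=\theta=1$ and multiply from left to right. Turn each crossing by an eighth of a turn clockwise, so that its strands point upward; then the third and fourth edges each make one full clockwise rotation and carry the same power $\kappa^{c}$, $c=\pm1$. Write $\tau=ht/4$, and let $X_i\otimes Y_i$ (a sum is understood) be the copy of $R_0$ at crossing $i$. By Lemma \ref{lem:split}, $F$ puts $e^{-\tau H}$ on both sides of every over-leg $X_i$ and $e^{\tau H}$ on both sides of every under-leg $Y_i$, and the scalars give $e^{-ht^2/2}$. Let $\nu_{in}$ and $\nu_{out}$ be the values, listed in the caption, of the edges before and after a leg. Rewrite each dressed leg so that these values appear: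
\begin{align*}
e^{-\tau H}X_1e^{-\tau H}&=e^{\tau H}\,\big(e^{-2\tau H}X_1e^{2\tau H}\big)\,e^{-3\tau H}, &
e^{-\tau H}X_2e^{-\tau H}&=e^{3\tau H}\,\big(e^{-4\tau H}X_2e^{4\tau H}\big)\,e^{-5\tau H},\\
e^{\tau H}\,Y_2\,e^{\tau H}&=e^{5\tau H}\,\big(e^{-4\tau H}Y_2e^{4\tau H}\big)\,e^{-3\tau H}, &
e^{\tau H}\,Y_1\,e^{\tau H}&=e^{3\tau H}\,\big(e^{-2\tau H}Y_1e^{2\tau H}\big)\,e^{-\tau H}.
\end{align*}
The outer factors are $e^{-2\tau\nu_{in}H}$ on the left and $e^{2\tau\nu_{out}H}$ on the right, so consecutive ones cancel; the powers of $\kappa$ in between commute with $H$ by Lemma \ref{lem:kappa}. The inner conjugations are the same for both legs of a crossing (by $e^{-2\tau H}$ at crossing $1$, by $e^{-4\tau H}$ at crossing $2$), so they are trivial because $R_0$ commutes with $H\otimes1+1\otimes H$. What remains is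
\[
e^{-ht^2/2}\;e^{\tau H}\;\Big(\sum X_1X_2\,\kappa^c\,Y_2\,\kappa^c\,Y_1\Big)\;e^{-\tau H}
=e^{-ht^2/2}\sum X_1X_2\,\kappa^c\,Y_2\,\kappa^c\,Y_1 ,
\]
since the sum commutes with $H$. Apart from the framing factor, $t$ is gone. Two properties of $\nu$ were used. At a positive crossing it jumps by $-1$ along the over-strand and by $+1$ along the under-strand, and the mean of $\nu_{in}$ and $\nu_{out}$ is the same for both strands of a crossing. The corresponding statements hold in every planar diagram, as we show next.

\section{Winding numbers and the proof of Theorem \ref{thm:main}}\label{sec:proof}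

Let $D$ be a long knot diagram as in Section \ref{sec:conventions}. Close it by an arc that meets $D$ only at its ends, and let $\nu$ be the winding number function of the closed curve on the complementary regions. The region to the left of the curve has value one more than the region to its right. For an edge $e$ let $\nu(e)$ be the average of the values on its two sides. For a strand passing a crossing, let $\nu_{in}$ and $\nu_{out}$ be the values of the edges by which it enters and leaves.

\begin{lemma}\label{lem:winding}
\begin{enumerate}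
\item[(i)] At a crossing of sign $s$, $\nu_{out}-\nu_{in}=-s$ along the over-strand and $+s$ along the under-strand.
\item[(ii)] At each crossing the mean $\mu=\frac12(\nu_{in}+\nu_{out})$ is the same for both strands.
\item[(iii)] The first and last edges of $D$ have the same value $\nu_\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let a strand $\gamma$ cross a strand $\delta$ and put $d=\operatorname{sgn}\det(\dot\gamma,\dot\delta)$. If $d=1$, then $\gamma$ passes from the left of $\delta$ to its right, so both regions beside $\gamma$ are replaced by regions whose value is lower by $1$; if $d=-1$, they are replaced by regions whose value is higher by $1$. Thus $\nu_{out}-\nu_{in}=-d$ along $\gamma$. The sign of the crossing is $s=\operatorname{sgn}\det(\text{over},\text{under})$, so $d=s$ if $\gamma$ is the over-strand and $d=-s$ if it is the under-strand.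

(ii) The incoming and outgoing edges of one strand have four sides in total, which are the four corners at the crossing. So $\mu$ is the average of the values at the four corners, which does not depend on the strand.

(iii) In the closed curve the first and last edges of $D$ and the closing arc form a single edge.
\end{proof}

\begin{proposition}\label{prop:t-free}
For a long knot $K$ with a diagram of writhe $w$,
\[
Z_{\mathbb D_1}(K)=e^{-\eta hwt^2/4}\,Z_0,\qquad Z_0\in U'_0,\qquad \pi(Z_0)=Z_U(K).
\]
In particular $Z_{\mathbb D_1}(K)\in U'$ if $K$ is $0$-framed. Here $Z_0$ is the product along the strand obtained by replacing $R$ with $R_0$ at every crossing and keeping $\kappa^{\pm1}$ at the full rotations.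
\end{proposition}

\begin{proof}
\emph{Dressing.} For $c\in\frac12\mathbb Z$ put $G^c=\exp\!\big(c\,\eta\theta\,htH/2\big)$. These exponents suffice: every $\nu(e)$ lies in $\frac12+\mathbb Z$, and by Lemma \ref{lem:winding}(i) the means $\mu$ are integers and $\frac12(\nu_{out}-\nu_{in})=\pm\frac12$. By Lemma \ref{lem:split} a crossing of sign $s$ carries
\[
R^{\eta s}=e^{-\eta s\,ht^2/4}\,F^{\eta s}\,R_0^{\eta s}\,F^{\eta s}.
\]
The scalars multiply to $e^{-\eta hwt^2/4}$. Each factor $F^{\eta s}$ contributes $e^{-\eta s\,htH/4}$ on the first leg and $e^{\eta s\,htH/4}$ on the second. By the meaning of $\theta$ this is $e^{-\eta\theta s\,htH/4}$ on the over-strand and $e^{\eta\theta s\,htH/4}$ on the under-strand, which by Lemma \ref{lem:winding}(i) is $G^{(\nu_{out}-\nu_{in})/2}$ in both cases. So a leg $X$ of $R_0^{\eta s}$ appears on the strand as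
\begin{equation}\label{eq:dressed}
G^{(\nu_{out}-\nu_{in})/2}\,X\,G^{(\nu_{out}-\nu_{in})/2}
=G^{-\nu_{in}}\big(G^{\mu}XG^{-\mu}\big)G^{\nu_{out}}
=G^{\nu_{out}}\big(G^{-\mu}XG^{\mu}\big)G^{-\nu_{in}} .
\end{equation}

\emph{Cancellation along the strand.} Suppose the factors are multiplied from left to right, and use the first expression on the right of \eqref{eq:dressed}. Consecutive legs are separated by one edge, whose value is $\nu_{out}$ for the earlier leg and $\nu_{in}$ for the later one. The powers of $\kappa$ on that edge commute with $G$ by Lemma \ref{lem:kappa}. So the outer powers of $G$ cancel between consecutive legs. If the factors are multiplied from right to left, the later leg stands to the left of the earlier one, and the outer powers of $G$ in the second expression cancel in the same way.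

\emph{Cancellation at each crossing.} By Lemma \ref{lem:winding}(ii) both legs at a crossing are conjugated by the same power $G^{\pm\mu}$. Since $G^{\mu}\otimes G^{\mu}$ is the exponential of a multiple of $H\otimes1+1\otimes H$, Lemma \ref{lem:split} gives
\[
(G^{\pm\mu}\otimes G^{\pm\mu})\,R_0^{\eta s}\,(G^{\mp\mu}\otimes G^{\mp\mu})=R_0^{\eta s}.
\]
So, using Lemma \ref{lem:winding}(iii),
\[
Z_{\mathbb D_1}(K)=e^{-\eta hwt^2/4}\;G^{\mp\nu_\infty}\,Z_0\,G^{\pm\nu_\infty}
\]
with the upper signs for left-to-right and the lower signs for right-to-left multiplication.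

\emph{The ends.} All decorations in $Z_0$ have legs in $U'$ by Lemmas \ref{lem:kappa} and \ref{lem:split}, so $Z_0\in U'$ by Lemma \ref{lem:subalgebra}. Apply the derivation $[H,\cdot\,]$ to the product $Z_0$. By the Leibniz rule it acts on one factor at a time; the sum of its two actions on the legs of one crossing is $[H\otimes1+1\otimes H,R_0^{\pm1}]=0$, and $[H,\kappa^{\pm1}]=0$. So $[H,Z_0]=0$, that is, $Z_0\in U'_0$, and the powers $G^{\mp\nu_\infty},G^{\pm\nu_\infty}$ cancel.

Finally $\pi(t)=0$ and $\pi(Z_{\mathbb D_1}(K))=Z_U(K)$, so $\pi(Z_0)=Z_U(K)$.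
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
``Only if'' holds because $\mathbb D\to U$ sends $Z_{\mathbb D}$ to $Z_U$. Conversely, let $K,K'$ be $0$-framed with $Z_U(K)=Z_U(K')$. By Proposition \ref{prop:t-free} with $w=0$, both $Z_{\mathbb D_1}(K)$ and $Z_{\mathbb D_1}(K')$ lie in $U'$, and they have the same image under $\pi$. As $\pi$ is injective on $U'$ (Lemma \ref{lem:subalgebra}), they are equal. They are the images at $\epsilon=1$ of $Z_{\mathbb D}(K)$ and $Z_{\mathbb D}(K')$, which have degree $0$; by Lemma \ref{lem:degree}, $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$. The equivalence with (1)--(3) follows from the theorem of Habiro and Rozansky.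
\end{proof}

The framing hypothesis is used only to make $Z_{\mathbb D_1}(K)$ lie in $U'$. This fails for every $w\ne0$: since $Z_0\equiv 1$ modulo $h$ lies in $U'$, the $h^1$-coefficient of $e^{-\eta hwt^2/4}Z_0$ contains $-\eta wt^2/4$. The failure is harmless, however, because $Z_U$ knows the framing. This is part of Theorem \ref{thm:reconstruction}, to which we turn now.

\section{Reconstruction for all framings}

Now $\epsilon$ is general again and $t=b-\epsilon a$. The automorphisms $\sigma_\lambda$ and the degree extend to $\mathbb D_{\mathrm{loc}}$, where exponents $p\in\mathbb Z$ of $\epsilon$ are allowed. As in Lemma \ref{lem:degree}, an element of $\mathbb D_{\mathrm{loc}}$ of degree $0$ is determined by its value at $\epsilon=1$, and $\mathbb D\subset\mathbb D_{\mathrm{loc}}$.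

\begin{proof}[Proof of Theorem \ref{thm:reconstruction}]
\emph{The formula.} By Proposition \ref{prop:t-free}, $Z_U(K)=\pi(Z_0)$ with $Z_0\in U'_0$. So $Z_U(K)=\sum z_{k,i,j}h^ky^iH^jx^i$ and, $\pi$ being injective on $U'$, $Z_0$ is given by the same sum with $H=\frac{a+b}2\in\mathbb D_1$. The right side of \eqref{eq:reconstruction} is well defined, since for each $k$ only finitely many $z_{k,i,j}$ are nonzero. It is fixed by every $\sigma_\lambda$: as $\sigma_\lambda$ multiplies $b$ and $\epsilon a$ by $\lambda$, it fixes $ht^2/\epsilon$, and it multiplies $\epsilon^{k-i-j}h^ky^i\big(\frac{b+\epsilon a}2\big)^jx^i$ by $\lambda^{(k-i-j)-k+i+j}=1$. The left side has degree $0$ by Lemma \ref{lem:degree}. At $\epsilon=1$ the two sides agree by Proposition \ref{prop:t-free}, since $w=f$. Hence they are equal.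

\emph{The case $f=0$.} Expand the sum in the monomials $y^ib^ja^lx^r$. The coefficient of $h^ky^ib^jx^i$, with no $a$, comes only from the term with indices $k,i,j$ and equals $2^{-j}z_{k,i,j}\,\epsilon^{k-i-j}$. Since $Z_{\mathbb D}(K)\in\mathbb D$, it lies in $\mathbb Q[\epsilon]$, so $i+j\le k$ whenever $z_{k,i,j}\ne0$.

\emph{Arbitrary framings.} If $Z_{\mathbb D}(K)=Z_{\mathbb D}(K')$, then $Z_U(K)=Z_U(K')$ as before. Conversely, by \eqref{eq:reconstruction}, $Z_U(K)$ together with $f$ determines $Z_{\mathbb D}(K)$, so it suffices to read $f$ off $Z_U(K)$. Compute $Z_0$ modulo $h^2$ from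
\[
R_0^{\pm1}=1\pm h\,(H\otimes H+y\otimes x)+O(h^2),\qquad \kappa^{\pm1}=1\mp hH+O(h^2).
\]
A crossing of sign $s$ contributes to the first-order term $\eta s\,h(H^2+yx)$ or $\eta s\,h(H^2+xy)$, depending on the order in which its legs are multiplied, and $h\,xy\equiv h(yx+2H)$ modulo $h^2$. A rotation that carries $\kappa^{\pm1}$ contributes $\mp hH$. Hence, in the basis $y^iH^jx^l$, the $h^1$-coefficient of $Z_U(K)$ is
\[
\eta f\,(H^2+yx)+\mathrm{const}\cdot H ,
\]
and the coefficient of $yx$ in it is $\eta f$.
\end{proof}

The vanishing statement for $f=0$ is a constraint on $Z_U$ itself. It fails as soon as $f\ne0$: the last display gives $z_{1,0,2}=\eta f$.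

\section{The R-matrix axioms}\label{sec:axioms}

We check that \eqref{eq:R} is an R-matrix for the coproduct of Section \ref{sec:conventions}. Here $\epsilon$ is general, and subscripts denote tensor positions.

\paragraph{$\Delta$ respects the relations.} For the relations with $a$ and $b$ this is immediate. In $\Delta(x)\Delta(y)-q\Delta(y)\Delta(x)$ the mixed terms $x\otimes(Ay-qyA)$ and $y\otimes(xB-qBx)$ vanish by \eqref{eq:AB}, and the rest is
\[
\tfrac{1-AB}h\otimes AB+1\otimes\tfrac{1-AB}h=\tfrac1h\,(1\otimes1-AB\otimes AB).
\]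

\paragraph{$(\Delta\otimes1)R=R_{13}R_{23}$.} Since $(y\otimes B)(1\otimes y)=q\,(1\otimes y)(y\otimes B)$, the $q$-binomial theorem gives $c_m\Delta(y)^m=\sum_{k+l=m}c_kc_l\;y^k\otimes y^lB^k$. On the other side $x_3^ke^{hb_2a_3}=e^{hb_2(a_3-k)}x_3^k=B_2^k\,e^{hb_2a_3}x_3^k$, so both sides equal
\[
\sum_{k,l}c_kc_l\;y_1^k\,y_2^l\,B_2^k\;e^{h(b_1+b_2)a_3}\;x_3^{k+l}.
\]

\paragraph{$(1\otimes\Delta)R=R_{13}R_{12}$.} Since $(1\otimes x)(x\otimes A)=q\,(x\otimes A)(1\otimes x)$, we have $c_m\Delta(x)^m=\sum_{k+l=m}c_kc_l\;x^k\otimes A^kx^l$. Also $e^{hb_1a_3}y_1^k=y_1^ke^{h(b_1-k\epsilon)a_3}=y_1^ke^{hb_1a_3}A_3^k$, so both sides equal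
\[
\sum_{k,l}c_kc_l\;y_1^{k+l}\;e^{hb_1(a_2+a_3)}\;x_2^k\,A_3^k\,x_3^l.
\]

\paragraph{$R\,\Delta(z)=\Delta^{op}(z)\,R$.} It suffices to take generators $z$. For $z=a$ the element $a\otimes1+1\otimes a$ commutes with $e^{hb\otimes a}$, and its commutators with $y^m\otimes1$ and $1\otimes x^m$ are $-m\,y^m\otimes1$ and $m\,1\otimes x^m$; so it commutes with every summand of $R$. For $z=b$ the same holds with $-m\epsilon$ and $m\epsilon$. For the other two generators we use
\begin{equation}\label{eq:straighten}
x^my=q^myx^m+\frac{[m]_q}h\,(1-q^{m-1}AB)\,x^{m-1},\qquad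
xy^m=q^my^mx+\frac{[m]_q}h\,y^{m-1}(1-q^{m-1}AB).
\end{equation}
Both follow by induction on $m$. Since $x\,AB=q^2AB\,x$ and $AB\,y=q^2y\,AB$, in both cases the induction step is
\[
q^m(1-AB)+[m]_q(1-q^{m+1}AB)=[m+1]_q\,(1-q^mAB),
\]
which holds because $q^m+[m]_q=[m+1]_q=1+q[m]_q$. Note also $c_m[m]_q/h=c_{m-1}$.

\emph{$z=y$.} Insert the first formula of \eqref{eq:straighten} into $R(1\otimes y)=\sum c_m(y^m\otimes1)e^{hb\otimes a}(1\otimes x^my)$. For the first term, $e^{hb\otimes a}(1\otimes y)=(1\otimes y)(B\otimes1)e^{hb\otimes a}$ and $q^my^mB=By^m$. Hence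
\[
R(1\otimes y)=(B\otimes y)R+(y\otimes1)R-\sum_mc_mq^m\,(y^{m+1}\otimes1)\,e^{hb\otimes a}\,(1\otimes ABx^m).
\]
The last sum is $R(y\otimes B)$, because $e^{hb\otimes a}(y\otimes1)=(y\otimes1)e^{hb\otimes a}(1\otimes A)$ and $x^mB=q^mBx^m$. So $R\,\Delta(y)=(B\otimes y+y\otimes1)R=\Delta^{op}(y)R$.

\emph{$z=x$.} Insert the second formula of \eqref{eq:straighten} into $(x\otimes1)R$. For the first term, $(x\otimes1)e^{hb\otimes a}=e^{hb\otimes a}(x\otimes A)$ and $q^mAx^m=x^mA$. Hence
\[
(x\otimes1)R=R(x\otimes A)+R(1\otimes x)-\sum_mc_mq^m\,(y^mAB\otimes1)\,e^{hb\otimes a}\,(1\otimes x^{m+1}).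
\]
The last sum is $(A\otimes x)R$, because $(1\otimes x)e^{hb\otimes a}=(B\otimes1)e^{hb\otimes a}(1\otimes x)$ and $Ay^m=q^my^mA$. So $\Delta^{op}(x)R=(A\otimes x+x\otimes1)R=R\,\Delta(x)$.

\begin{thebibliography}{1}
\bibitem{Becerra}
Jorge Becerra, \emph{On Bar-Natan - van der Veen's perturbed Gaussians}, arXiv:2302.01124 (2023).
\end{thebibliography}

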